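\title{Zero-sum tree factors of complete graphs: a counterexample and a classification}

\begin{abstract}
Label the edges of $K_n$ with $+1$ and $-1$ so that the labels sum to zero, and let $T$ be a tree of order $k$. It has been conjectured that, under the necessary divisibility conditions and for $n$ large in terms of $k$, there is a spanning forest of $K_n$ whose components are all isomorphic to $T$ and whose labels sum to zero. We show that this fails for $T=K_{1,7}$ and $n=16s^2$ with $s$ odd, and we determine the trees for which it holds: it fails for $T$ if and only if all degrees of $T$ are odd and the exponent of $2$ in $k$ is odd and at least $3$. For $n\ge 10^8k^3$ the only bad labelings are those in which one label class is a complete bipartite graph. The classification follows from a theorem on spanning graphs with many disjoint pendant edges, proved by exchanging leaves in a random embedding.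
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{labeling} of the complete graph $K_n$ is a map $c:E(K_n)\to\{-1,1\}$. For a subgraph $H$ of $K_n$ we write $c(H)=\sum_{e\in E(H)}c(e)$ and call $H$ \emph{zero-sum} if $c(H)=0$, that is, if $H$ has as many edges labeled $+1$ as edges labeled $-1$. The labeling is a \emph{zero-sum labeling} if $c(K_n)=0$. The \emph{order} of a graph is its number of vertices, and $e(H)$ is the number of edges of $H$. Since every label is odd, $c(H)\equiv e(H)\pmod 2$.

Let $F$ be a graph of order $n$. A \emph{copy} of $F$ is a subgraph of $K_n$ isomorphic to $F$; it uses all vertices of $K_n$. If the labeling is balanced on $K_n$, must it be balanced on some copy of $F$? To see what comes for free, let $U$ be the vertex set of $F$, whose elements we call \emph{positions}, and let $V$ be the vertex set of $K_n$. Every bijection $\pi:U\to V$ maps $F$ onto a copy of $F$, every copy arises in this way, and the label sum of the copy is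
\[
c(\pi)=\sum_{uu'\in E(F)}c\bigl(\pi(u)\pi(u')\bigr).
\]
A uniformly random bijection maps each edge of $F$ to a uniformly random edge of $K_n$, so $\mathbb{E}\,c(\pi)=0$ when $c$ is zero-sum. Hence either some copy is zero-sum, or there are copies of both signs. A \emph{swap} exchanges the images of two positions, that is, it composes $\pi$ with a transposition of $U$. If $F$ has maximum degree $\Delta$, a swap moves at most $2\Delta$ edges and so changes $c(\pi)$ by at most $4\Delta$. Any bijection can be turned into any other by a sequence of swaps, and on the way from a negative value to a positive one we meet a copy with $|c(\pi)|\le 2\Delta$. For graphs of bounded degree an almost balanced copy therefore always exists; the question is whether the value $0$ itself is attained.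

We are interested in the case where $F$ is a disjoint union of copies of a tree $T$ of order $k$. A \emph{$T$-factor} of $K_n$ is a spanning forest all of whose components are isomorphic to $T$; it has $n/k$ components and $(k-1)n/k$ edges. Two parity conditions are forced: $\binom n2$ must be even for a zero-sum labeling to exist, and $(k-1)n/k$ must be even for a $T$-factor to be zero-sum. We call $n$ \emph{admissible} for $k$ if $\binom n2$ and $(k-1)n/k$ are both even integers; as $k-1$ and $k$ are coprime, this includes $k\mid n$. In the smallest case, $k=2$ and $n=4$, these conditions suffice. The six edges of $K_4$ split into three perfect matchings with label sums $m_1,m_2,m_3\in\{0,\pm2\}$ and $m_1+m_2+m_3=0$; three numbers $\pm2$ add up to $\pm2$ or $\pm6$, so some $m_i$ is $0$. For large $n$ there are many ways to rearrange a $T$-factor, and it is natural to guess that parity remains the only obstruction. This is the following conjecture, posed in \cite{MPR}.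

\medskip
\noindent\textbf{Conjecture.} \emph{Let $T$ be a tree of order $k$, let $n$ be admissible for $k$ and sufficiently large in terms of $k$, and let $c$ be a zero-sum labeling of $K_n$. Then $K_n$ has a zero-sum $T$-factor.}
\medskip

The statement is known for $T=K_2$, where $T$-factors are perfect matchings, for the path $T=P_3$, and, when $n$ is sufficiently large, for $T=P_4$. We show that it is false in general, because of a second obstruction that lives modulo $4$.

\begin{theorem}\label{thm:counter}
Let $T$ be a tree of order $8$ all of whose degrees are odd, for example $T=K_{1,7}$. Let $s\ge1$ be odd and $n=16s^2$. Then $\binom n2$ and $7n/8$ are even, and there is a zero-sum labeling of $K_n$ without a zero-sum $T$-factor. In particular, the conjecture fails for $T$ for infinitely many $n$.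
\end{theorem}

The labelings behind Theorem~\ref{thm:counter} are of a very special kind.

\begin{definition}
A labeling $c$ of $K_n$ is a \emph{cut labeling} if there are a partition $V=A\cup B$ into two parts, one of which may be empty, and a sign $\eta\in\{-1,1\}$ such that $c(xy)=\eta$ when $x$ and $y$ lie in the same part and $c(xy)=-\eta$ otherwise. The edges between $A$ and $B$ are the \emph{crossing} edges.
\end{definition}

For large $n$ no other labeling is an obstruction.

\begin{theorem}\label{thm:trees}
Let $T$ be a tree of order $k\ge2$, and let $n\ge10^8k^3$ be admissible for $k$.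
\begin{itemize}
\item[(i)] If $T$ has a vertex of even degree, then every zero-sum labeling of $K_n$ has a zero-sum $T$-factor.
\item[(ii)] If all degrees of $T$ are odd, then every zero-sum labeling of $K_n$ has a zero-sum $T$-factor, unless $n$ is a perfect square, $4\mid k$, and $n/(2k)$ is an odd integer. In that exceptional case the zero-sum labelings without a zero-sum $T$-factor are exactly the cut labelings with parts of sizes $(n\pm\sqrt n)/2$, and for these the minimum of $|c(F)|$ over all $T$-factors $F$ is $2$.
\end{itemize}
\end{theorem}

Let $v_2(a)$ be the exponent of $2$ in the prime factorization of a positive integer $a$. We say that the conjecture \emph{holds for $T$} if its conclusion is true for all sufficiently large admissible $n$.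

\begin{corollary}\label{cor:class}
The conjecture fails for a tree $T$ of order $k$ if and only if all degrees of $T$ are odd and $v_2(k)$ is odd and at least $3$. In particular, it holds for all trees of order less than $8$.
\end{corollary}

For even $k$ the star $K_{1,k-1}$ has only odd degrees, so the orders at which some tree violates the conjecture are exactly those with $v_2(k)\in\{3,5,7,\dots\}$, beginning with $k=8,24,32,40,56$.

The proof uses very little about $T$-factors. A \emph{pendant edge} of a graph is an edge with an endpoint of degree $1$, and a \emph{matching} is a set of pairwise disjoint edges. What matters is that a $T$-factor has a large matching of pendant edges and small degrees.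

\begin{theorem}\label{thm:general}
Let $F$ be a graph of order $n$ with maximum degree $\Delta\ge1$, let $D_2=\sum_{u}\deg_F(u)^2$, and suppose that $F$ has a matching of $2q$ pendant edges, where
\begin{equation}\label{eq:q}
q\ \ge\ 4000\sqrt{D_2}+200000\,\Delta .
\end{equation}
Let $c$ be a zero-sum labeling of $K_n$.
\begin{itemize}
\item[(a)] If $e(F)$ is even, then $K_n$ has a zero-sum copy of $F$, unless all degrees of $F$ are odd, $c$ is a cut labeling with parts $A$ and $B$, and $|A|\not\equiv e(F)/2\pmod 2$. In this exceptional case there is no zero-sum copy, and the minimum of $|c(F')|$ over all copies $F'$ of $F$ is $2$.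
\item[(b)] If $e(F)$ is odd, then there is a copy $F'$ of $F$ with $|c(F')|=1$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:forest}
Let $F$ be a forest of order $n$ without isolated vertices whose components all have order at most $k$, where $n\ge10^8k^3$, and let $c$ be a zero-sum labeling of $K_n$. Then statements \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:general} hold for $F$.
\end{corollary}

Section~\ref{sec:cut} treats cut labelings, proves Theorem~\ref{thm:counter}, and works out the case $n=16$, in which both the obstruction and the method of proof are visible. Sections~\ref{sec:flips}--\ref{sec:general} prove Theorem~\ref{thm:general}, and Section~\ref{sec:trees} derives the remaining results from it.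

\section{Cut labelings and the obstruction modulo $4$}\label{sec:cut}

The \emph{label product} of a cycle is the product of the labels of its edges.

\begin{lemma}\label{lem:cut}
Let $n\ge3$ and let $c$ be a cut labeling of $K_n$ with parts $A,B$ and sign $\eta$.
\begin{itemize}
\item[(a)] The sign $\eta$ and the unordered pair $\{A,B\}$ are determined by $c$.
\item[(b)] The labeling $c$ is zero-sum if and only if $n$ is a perfect square and the parts have sizes $(n+\sqrt n)/2$ and $(n-\sqrt n)/2$.
\item[(c)] If $H$ is a spanning subgraph of $K_n$ with $X$ crossing edges, then
\[
c(H)=\eta\,\bigl(e(H)-2X\bigr)\qquad\text{and}\qquad X\equiv\sum_{x\in A}\deg_H(x)\pmod2 .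
\]
\item[(d)] If all degrees of a spanning subgraph $H$ are odd and $e(H)$ is even, then $|A|\equiv|B|\pmod 2$, and $c(H)\equiv0\pmod4$ if $|A|\equiv e(H)/2\pmod2$, while $c(H)\equiv2\pmod4$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A triangle has $0$ or $2$ crossing edges, so its label product is $\eta^3=\eta$. Once $\eta$ is known, $x$ and $y$ lie in the same part if and only if $c(xy)=\eta$.

(b) The labeling is zero-sum if and only if half of all edges cross, that is, $|A||B|=n(n-1)/4$. Since $(|A|-|B|)^2=n^2-4|A||B|$, this is equivalent to $(|A|-|B|)^2=n$, and together with $|A|+|B|=n$ it gives the stated sizes.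

(c) The graph $H$ has $X$ edges labeled $-\eta$ and $e(H)-X$ edges labeled $\eta$. The degree sum over $A$ counts each edge inside $A$ twice and each crossing edge once.

(d) The degree sum of $H$ is even, so a graph with only odd degrees has even order; thus $n$ is even and $|A|\equiv|B|$. By (c), $X\equiv|A|$ and $c(H)/2=\eta\,(e(H)/2-X)\equiv e(H)/2-|A|\pmod2$.
\end{proof}

Parts (a) and (d) show that the condition $|A|\not\equiv e(F)/2$ in Theorem~\ref{thm:general}(a) depends only on $c$ and $F$, not on a choice of partition or on which part is called $A$. For $n=m^2$ the numbers $(m^2\pm m)/2$ are integers, so zero-sum cut labelings exist for every perfect square $n\ge4$. Part (d) is the obstruction: when all degrees are odd, a cut labeling fixes the residue modulo $4$ of the label sum of all copies at once, and this residue may be the wrong one.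

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The numbers $\binom n2=8s^2(16s^2-1)$ and $7n/8=14s^2$ are even. Here $\sqrt n=4s$, so by Lemma~\ref{lem:cut}(b) the cut labeling with $|A|=8s^2-2s$, $|B|=8s^2+2s$ and $\eta=1$ is zero-sum. A $T$-factor $F$ has only odd degrees, $|A|$ is even, and $e(F)/2=7s^2$ is odd. By Lemma~\ref{lem:cut}(d), $c(F)\equiv2\pmod4$, so $c(F)\ne0$.
\end{proof}

\begin{example}\label{ex:16}
Take $s=1$, so $n=16$, $|A|=6$, $|B|=10$, and let $T=K_{1,7}$. A $T$-factor consists of two stars and has label sum $14-2X$. If both centers lie in $A$, the crossing edges are those to the ten leaves in $B$, and the sum is $-6$. If both centers lie in $B$, then $X=6$ and the sum is $2$. Now let the centers be $a\in A$ and $b\in B$, and let $i\in\{0,\dots,5\}$ of the five remaining vertices of $A$ be leaves of $a$. Then $a$ has $7-i$ leaves in $B$ and $b$ has $5-i$ leaves in $A$, so $X=12-2i$ and the sum is $4i-10$: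
\[
-10,\quad -6,\quad -2,\quad 2,\quad 6,\quad 10 .
\]
To pass from $i$ to $i+1$, take a leaf $w\in B$ of $a$ and a leaf $y\in A$ of $b$ and exchange them. The crossing edges $wa$, $yb$ are replaced by the noncrossing edges $ya$, $wb$, and the sum grows by $4$. These exchanges carry us from $-10$ to $10$, but they jump from $-2$ to $2$.

There are two ways in which such a walk can be made to hit $0$. First, the residue modulo $4$ may be the right one. In the same labeling a $K_{1,3}$-factor has $12$ edges and needs $X=6$; placing all four centers in $B$ makes the six vertices of $A$ leaves and gives exactly this. Second, a step of size $2$ may be available. Change the labeling by giving one crossing edge $ab_1$ the label $+1$ and one edge $b_2b_3$ inside $B$ the label $-1$, with $b_1,b_2,b_3$ distinct. The labeling is still zero-sum. Take the $K_{1,7}$-factor above with $i=2$, with $b\notin\{b_1,b_2,b_3\}$, and with $b_1$ a leaf of $a$. It contains $ab_1$ and avoids $b_2b_3$, so its sum is $-2+2=0$.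
\end{example}

The proof of Theorem~\ref{thm:general} shows that this picture is general: exchanges of leaves lead from negative to positive values in steps of at most $4$, a single step of size $2$ suffices to land on $0$, and such a step exists unless the labeling is a cut labeling.

\begin{remark}
Pendant edges are of no use if they all meet. Let $n=m^2\ge9$, let $F=K_{1,n-1}$, and take the zero-sum cut labeling with $\eta=1$ and $|A|-|B|=m$. The spanning star centered in $A$ has sum $(|A|-1)-|B|=m-1$, and the one centered in $B$ has sum $-m-1$. Every copy of $F$ has $|c|\ge\sqrt n-1$, so a hypothesis such as \eqref{eq:q} cannot simply be dropped from Theorem~\ref{thm:general}.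
\end{remark}

\section{Flips}\label{sec:flips}

From here to the end of Section~\ref{sec:general}, $F$, $q$, $\Delta$, $D_2$ are as in Theorem~\ref{thm:general}. The $2q$ matching edges have $4q$ distinct endpoints, so $n\ge4q\ge100$.

A general swap may change $c(\pi)$ by as much as $4\Delta$, which is too coarse to aim at a single value. A swap of two positions of degree $1$ moves only two edges. The following quantity measures its effect: for distinct $w,x,y,z\in V$ let
\[
f(w,x,y,z)=c(wx)+c(yz)-c(xy)-c(zw).
\]
The $4$-cycle $wxyz$ consists of the two perfect matchings $\{wx,yz\}$ and $\{xy,zw\}$ of the set $\{w,x,y,z\}$, and $f$ is the difference of their label sums. As a sum of four signs, $f$ equals $4-2N$, where $N$ is the number of negative terms, so $f\in\{0,\pm2,\pm4\}$. Moreover $f=\pm2$ if and only if $N$ is odd, that is, if and only if the product of the four signs $c(wx)$, $c(yz)$, $-c(xy)$, $-c(zw)$ is $-1$. Hence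
\begin{equation}\label{eq:cycle}
f(w,x,y,z)=\pm2\iff c(wx)\,c(xy)\,c(yz)\,c(zw)=-1 .
\end{equation}

Let $\ell_ip_i$ $(1\le i\le 2q)$ be the pendant edges of the matching, where $\deg_F(\ell_i)=1$, and group them into $q$ pairs. For a bijection $\pi:U\to V$ and $1\le j\le q$ put
\[
f_j(\pi)=f\bigl(\pi(\ell_{2j-1}),\pi(p_{2j-1}),\pi(\ell_{2j}),\pi(p_{2j})\bigr).
\]
\emph{Flipping $j$} means swapping the positions $\ell_{2j-1}$ and $\ell_{2j}$. For $J\subseteq\{1,\dots,q\}$ let $\pi^J$ be obtained from $\pi$ by flipping every $j\in J$; the transpositions are disjoint, so the order is irrelevant.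

\begin{lemma}\label{lem:flip}
Flipping $j$ replaces $c(\pi)$ by $c(\pi)-f_j(\pi)$, replaces $f_j(\pi)$ by $-f_j(\pi)$, and leaves $f_i(\pi)$ unchanged for $i\ne j$. Consequently $c(\pi^J)=c(\pi)-\sum_{j\in J}f_j(\pi)$.
\end{lemma}

\begin{proof}
Let $w,x,y,z$ be the images of $\ell_{2j-1},p_{2j-1},\ell_{2j},p_{2j}$. Since $\ell_{2j-1}$ and $\ell_{2j}$ have degree $1$, the flip replaces the edges $wx,yz$ of the copy by $yx,wz$ and moves no other edge; so the sum changes by $-f(w,x,y,z)$. The new value of $f_j$ is $f(y,x,w,z)=c(yx)+c(wz)-c(xw)-c(zy)=-f(w,x,y,z)$. Because the pendant edges form a matching, the four positions on which $f_i$ depends are different from $\ell_{2j-1}$ and $\ell_{2j}$ for $i\neq j$.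
\end{proof}

The flips thus act independently, and from one bijection $\pi$ we obtain $2^q$ bijections whose values we know. To describe the range of these values, define the \emph{midpoint}, the \emph{radius} and the \emph{slack} of $\pi$ by
\[
\mu(\pi)=c(\pi)-\tfrac12\sum_{j=1}^qf_j(\pi),\qquad
\rho(\pi)=\tfrac12\sum_{j=1}^q|f_j(\pi)|,\qquad
g(\pi)=\rho(\pi)-|\mu(\pi)| .
\]
Let $J_0=\{j:f_j(\pi)>0\}$. By Lemma~\ref{lem:flip},
\[
c(\pi^{J_0})=\mu(\pi)+\tfrac12\sum_jf_j(\pi)-\sum_{j\in J_0}f_j(\pi)=\mu(\pi)-\rho(\pi),
\]
and $f_j(\pi^{J_0})=-|f_j(\pi)|$ for all $j$. Starting from $\pi^{J_0}$ and flipping the indices $1,\dots,q$ once each, in any order we like, we therefore obtain a nondecreasing sequence of values $c(\pi^J)$ from $\mu-\rho$ to $\mu+\rho$ in which the flip of $j$ adds $|f_j(\pi)|\in\{0,2,4\}$. We call such a sequence an \emph{ascent}. The inequality $g(\pi)\ge0$ says precisely that $\mu-\rho\le0\le\mu+\rho$: every ascent starts at or below $0$ and ends at or above $0$.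

\begin{lemma}\label{lem:ivt}
Let $\pi$ be a bijection with $g(\pi)\ge0$.
\begin{itemize}
\item[(a)] If $e(F)$ is odd, then $|c(\pi^J)|=1$ for some $J$.
\item[(b)] If $e(F)$ is even and $|f_1(\pi)|=2$, then $c(\pi^J)=0$ for some $J$.
\item[(c)] If $e(F)$ is even and $f_j(\pi)\in\{0,\pm4\}$ for all $j$, then $c(\pi^J)=0$ for some $J$ if $c(\pi)\equiv0\pmod4$, and $c(\pi^J)=2$ for some $J$ if $c(\pi)\equiv2\pmod4$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\mu,\rho$ for $\mu(\pi),\rho(\pi)$. All values $c(\pi^J)$ have the parity of $e(F)$.

(a) The values are odd, so an ascent starts with a negative value and ends with a positive one. Let $v\le-1$ be the last negative value and $v'\ge1$ the next value. From $v'-v\le4$ we get $v\ge-3$, and if $v=-3$ then $v'=1$. So $v=-1$ or $v'=1$.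

(b) We keep the flip of $1$ in reserve. Start at $\pi^{J_0}$, with value $\mu-\rho\le0$, and flip the indices $2,\dots,q$ only. The values are even, they increase in steps of at most $4$, and the last one is $\mu+\rho-2\ge-2$. Let $v$ be the last value in this sequence with $v\le0$. If $v$ is the final value, then $v\ge-2$. Otherwise the next value is positive and even, hence at least $2$, and again $v\ge-2$. If $v=0$ we are done. If $v=-2$, flipping $1$ at this point adds $2$ and gives $0$.

(c) An ascent visits all numbers congruent to $c(\pi)$ modulo $4$ in the interval $[\mu-\rho,\mu+\rho]$, and the endpoints of the interval are such numbers. The interval contains $0$. If $c(\pi)\equiv 2\pmod 4$, its endpoints satisfy $\mu-\rho\le-2$ and $\mu+\rho\ge2$, so it contains $2$.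
\end{proof}

Three tasks remain. We must find $\pi$ with nonnegative slack, which requires many nonzero $f_j$ and a small midpoint; a random bijection will do, by the estimates of Section~\ref{sec:moments}. We must understand the labelings in which $f$ never takes the value $\pm2$; they are the cut labelings, by Section~\ref{sec:structure}. Finally, we must arrange $|f_1(\pi)|=2$, or the right residue modulo $4$, without losing the slack; this is done in Section~\ref{sec:general}.

\section{Labelings on which $f$ degenerates}\label{sec:structure}

Flips are useless where $f$ vanishes. It vanishes identically on a constant labeling, and also when one label class is a spanning star: on a $4$-set containing the center each perfect matching has exactly one edge of the star, and on any other $4$-set the labels are constant. These are the only cases, and all of them are far from balanced once the order exceeds $4$.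

\begin{lemma}\label{lem:zero}
Let $r\ge4$ and let $c$ be a labeling of $K_r$ such that $f(w,x,y,z)=0$ for all distinct $w,x,y,z$. Then one of the two label classes is empty or a spanning star $K_{1,r-1}$. Hence $|c(K_r)|\ge\binom r2-2(r-1)$.
\end{lemma}

\begin{proof}
Suppose that both labels occur. Then some vertex $v$ is incident with both labels: if two edges with different labels are disjoint, an edge joining them differs in label from one of them. Let $P$ and $N$ be the sets of vertices joined to $v$ by an edge labeled $+1$ and $-1$, respectively. For $a\in P$, $b\in N$ and $u\notin\{v,a,b\}$ we have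
\[
0=f(v,a,u,b)=c(va)+c(ub)-c(au)-c(bv)=2+c(ub)-c(au),
\]
which forces
\begin{equation}\label{eq:force}
c(au)=+1\qquad\text{and}\qquad c(bu)=-1 .
\end{equation}
Suppose that $|P|,|N|\ge2$, and take $a\ne a'$ in $P$ and $b\ne b'$ in $N$. Then \eqref{eq:force} for the pair $a,b'$ with $u=b$ gives $c(ab)=+1$, and \eqref{eq:force} for the pair $a',b$ with $u=a$ gives $c(ab)=-1$, a contradiction.

Since $|P|+|N|=r-1\ge3$, exactly one of $P,N$ is a singleton. Replacing $c$ by $-c$ if necessary, let $N=\{b\}$ and $|P|\ge2$. For distinct $a,a'\in P$, \eqref{eq:force} for the pair $a',b$ with $u=a$ gives $c(a'a)=+1$ and $c(ba)=-1$. So all edges inside $P$ are labeled $+1$ and all edges from $b$ to $P$ are labeled $-1$. The edges from $v$ to $P$ are labeled $+1$ and $c(vb)=-1$. Thus the edges labeled $-1$ form the spanning star with center $b$.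

In all cases one label occurs at most $r-1$ times, which gives the bound.
\end{proof}

The second degenerate situation is the one met in Example~\ref{ex:16}, where all steps have size $0$ or $4$.

\begin{lemma}\label{lem:four}
Let $n\ge4$. A labeling $c$ of $K_n$ is a cut labeling if and only if $f(w,x,y,z)\in\{0,\pm4\}$ for all distinct $w,x,y,z$.
\end{lemma}

\begin{proof}
By \eqref{eq:cycle} the condition on $f$ says that every $4$-cycle has label product $+1$. In a cut labeling a cycle has an even number of crossing edges, so a $4$-cycle has label product $\eta^4=1$.

Conversely, let every $4$-cycle have label product $1$. Guided by Lemma~\ref{lem:cut}(a), we recover the sign from the triangles. For two triangles $wxy$ and $wxz$ sharing an edge, the product of their label products is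
\[
c(wx)^2\,c(xy)\,c(yw)\,c(wz)\,c(zx)=1,
\]
because $x\,y\,w\,z$ is a $4$-cycle. So two triangles with a common edge have the same label product. Any triangle can be moved to any other by replacing one vertex at a time with a vertex of the target triangle, and consecutive triangles share an edge. Hence all triangles have the same label product $\eta$, and the labeling $c'=\eta c$ has label product $\eta^3\cdot\eta=1$ on every triangle. Fix a vertex $v$, and let $A=\{v\}\cup\{x:c'(xv)=1\}$ and $B=V\setminus A$. For $x,y\ne v$ the triangle $xyv$ gives $c'(xy)=c'(xv)c'(yv)$, which is $+1$ if $x,y$ lie in the same part and $-1$ otherwise; for edges at $v$ the same holds by the definition of $A$. So $c$ is a cut labeling with parts $A,B$ and sign $\eta$.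
\end{proof}

\section{Second moment estimates}\label{sec:moments}

In this section $c$ is a zero-sum labeling of $K_n$ with $n\ge100$. A random bijection has $\mathbb E\,c(\pi)=0$, but this does not make $|c(\pi)|$ small; for that we need the second moment, and hence the correlation between the labels of two edges. The labels of two edges that share a vertex may be strongly correlated, and we bound their product by $1$; such pairs are comparatively few. For disjoint edges the zero-sum condition gives an upper bound on the correlation, and an upper bound is all that a second moment estimate needs.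

\begin{lemma}\label{lem:corr}
If $(e,e')$ is a uniformly random ordered pair of disjoint edges of $K_n$, then
$\mathbb E\,[c(e)c(e')]\le 1\big/\binom{n-2}2$.
\end{lemma}

\begin{proof}
Let $d(v)=\sum_{x\ne v}c(xv)$. We sum $c(e)c(e')$ over all ordered pairs of edges; the total is $c(K_n)^2=0$. Pairs with $e=e'$ contribute $\binom n2$. Pairs whose only common vertex is $v$ contribute $d(v)^2-(n-1)$, so pairs sharing exactly one vertex contribute $\sum_vd(v)^2-n(n-1)$. The disjoint pairs therefore contribute
\[
0-\binom n2-\sum_vd(v)^2+n(n-1)=\binom n2-\sum_vd(v)^2\le\binom n2 ,
\]
and there are $\binom n2\binom{n-2}2$ of them.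
\end{proof}

We first bound the typical size of $c(\pi)$. Here $D_2$ enters as a bound for the number of intersecting pairs of edges of $F$.

\begin{lemma}\label{lem:small}
For a uniformly random bijection $\pi:U\to V$ we have $\mathbb E\,|c(\pi)|\le1.01\sqrt{D_2}$.
\end{lemma}

\begin{proof}
Expand $c(\pi)^2$ as a sum over ordered pairs of edges of $F$. The sum $D_2=\sum_u\deg_F(u)^2$ counts the triples $(u,e,e')$ with $u\in e\cap e'$, so at most $D_2$ ordered pairs are equal or intersecting, and each contributes at most $1$. At most $e(F)^2$ pairs are disjoint, and $\pi$ maps each of them to a uniformly random ordered pair of disjoint edges of $K_n$. By Lemma~\ref{lem:corr},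
\[
\mathbb E\,c(\pi)^2\le D_2+e(F)^2\Big/\binom{n-2}2 .
\]
The Cauchy--Schwarz inequality gives $4e(F)^2=\bigl(\sum_u\deg_F(u)\bigr)^2\le nD_2$, so the last term is at most $\frac{n}{2(n-2)(n-3)}D_2$, which is at most $0.01D_2$ for $n\ge100$. Finally $\mathbb E\,|c(\pi)|\le\sqrt{\mathbb E\,c(\pi)^2}\le\sqrt{1.01D_2}\le1.01\sqrt{D_2}$.
\end{proof}

Next we show that flips are often effective. Lemma~\ref{lem:zero} applied to $K_n$ itself yields only one quadruple with $f\ne0$, whereas we need a positive proportion. We therefore apply it to a random set $S$ of bounded size $r$. If $f$ vanishes on $S$, the label sum $\sigma$ on $S$ has $\sigma^2$ of order $r^4$. On the other hand, the expectation of $\sigma^2$ comes essentially from intersecting pairs of edges, of which there are about $r^3$. For $r=12$ the first quantity exceeds the second by a comfortable margin. Some lower bound on $n$ is needed: on $K_4$ the labeling whose negative edges form a spanning star is zero-sum and has $f\equiv0$.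

\begin{lemma}\label{lem:dense}
For a uniformly random ordered quadruple $(w,x,y,z)$ of distinct vertices of $K_n$ we have $\Pr\bigl(f(w,x,y,z)\ne0\bigr)\ge\frac1{3000}$.
\end{lemma}

\begin{proof}
Call a $4$-subset of $V$ \emph{good} if $f\ne0$ for some ordering of its elements. Let $S$ be the image of a uniformly random injection $\{1,\dots,12\}\to V$, and let $\sigma$ be the sum of the labels of the edges inside $S$. The graph $K_{12}$ has $66$ edges, $12\cdot11\cdot10=1320$ ordered pairs of edges with exactly one common vertex, and $66\cdot45=2970$ ordered pairs of disjoint edges. Each disjoint pair is mapped to a uniformly random disjoint pair in $K_n$. Since $\binom{n-2}2\ge\binom{98}2=4753$, Lemma~\ref{lem:corr} gives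
\[
\mathbb E\,\sigma^2\le66+1320+\frac{2970}{4753}\le1387 .
\]
If $S$ contains no good $4$-set, then $\sigma^2\ge(66-22)^2=1936$ by Lemma~\ref{lem:zero}. By Markov's inequality, $\Pr(Y\ge t)\le\mathbb E\,Y/t$ for $Y\ge0$ and $t>0$, this event has probability at most $1387/1936<0.72$. So $S$ contains a good $4$-set with probability at least $0.28$.

Let $\gamma$ be the proportion of good sets among all $4$-subsets of $V$. The expected number of good $4$-subsets of $S$ is $\binom{12}4\gamma=495\gamma$, and it is at least the probability that there is one. Hence $\gamma\ge0.28/495$.

It remains to pass from sets to ordered quadruples. Let $m_1,m_2,m_3$ be the label sums of the three perfect matchings of a $4$-set. An ordering $(w,x,y,z)$ of the set gives $f=m_i-m_j$, where $i\ne j$ are the indices of $\{wx,yz\}$ and $\{xy,zw\}$. Each of the $6$ ordered pairs $(i,j)$ arises from exactly $4$ of the $24$ orderings, since $w$ may be any of the four elements and then $x$ and $z$ are the partners of $w$ in the two matchings. If the set is good, the $m_i$ are not all equal, so $m_i\ne m_j$ for at least $4$ of the $6$ pairs. Therefore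
\[
\Pr(f\ne0)\ge\frac23\cdot\frac{0.28}{495}>\frac1{3000}. \qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:general}

The estimates above produce a bijection with positive slack, but not one with a step of size $2$. Such steps can be very rare: if a cut labeling is changed on two edges, as in Example~\ref{ex:16}, then by \eqref{eq:cycle} only quadruples whose $4$-cycle passes through a changed edge have $f=\pm2$, and these are $O(n^2)$ out of about $n^4$. So the step has to be installed by hand, by moving four prescribed vertices to the positions $\ell_1,p_1,\ell_2,p_2$. This takes up to four swaps, each of which may disturb the slack by an amount proportional to $\Delta$. The two terms of \eqref{eq:q} correspond to the two demands on the radius: it must exceed the midpoint, of size about $\sqrt{D_2}$, and leave a reserve for four swaps.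

\begin{proposition}\label{prop:robust}
Under the hypotheses of Theorem~\ref{thm:general} there is a bijection $\pi_0:U\to V$ such that $g(\pi)\ge0$ for every bijection $\pi$ obtained from $\pi_0$ by at most four swaps.
\end{proposition}

\begin{proof}
Let $\pi$ be uniformly random. Each index $j$ lies in half of all sets $J\subseteq\{1,\dots,q\}$, so by Lemma~\ref{lem:flip} the midpoint $\mu(\pi)$ is the average of $c(\pi^J)$ over all $J$, and $|\mu(\pi)|$ is at most the average of $|c(\pi^J)|$. For fixed $J$ the bijection $\pi^J$ is the composition of $\pi$ with a fixed permutation of $U$, so it is uniformly random as well. Lemma~\ref{lem:small} gives $\mathbb E\,|\mu(\pi)|\le1.01\sqrt{D_2}$. For each $j$ the four arguments in the definition of $f_j(\pi)$ form a uniformly random ordered quadruple of distinct vertices, and $|f_j|\ge2$ when $f_j\ne0$. Lemma~\ref{lem:dense} gives $\mathbb E\,\rho(\pi)\ge q/3000$. By \eqref{eq:q},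
\[
\mathbb E\,g(\pi)\ \ge\ \frac q{3000}-1.01\sqrt{D_2}\ \ge\ \Bigl(\frac43-1.01\Bigr)\sqrt{D_2}+\frac{200}3\Delta\ \ge\ 64\Delta .
\]
Fix $\pi_0$ with $g(\pi_0)\ge64\Delta$.

Consider the effect of one swap on an arbitrary bijection. It changes $c(\pi)$ by at most $4\Delta$, as noted in Section~\ref{sec:intro}. Each position is used by at most one $f_j$, so at most two of the $f_j$ change. Since $f_j\in[-4,4]$, each of them changes by at most $8$ and its absolute value by at most $4$. Hence $\frac12\sum_jf_j$ changes by at most $8$, the midpoint by at most $4\Delta+8$, the radius by at most $4$, and the slack by at most $4\Delta+12\le16\Delta$, where we use $\Delta\ge1$. Four swaps lower the slack by at most $64\Delta$.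
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\pi_0$ be as in Proposition~\ref{prop:robust}. Part (b) is Lemma~\ref{lem:ivt}(a) applied to $\pi_0$. For part (a) let $e(F)$ be even, so that $c(\pi)$ is even for all $\pi$.

\smallskip
\emph{Case 1: $c$ is not a cut labeling.} By Lemma~\ref{lem:four} there are distinct vertices $w,x,y,z$ with $f(w,x,y,z)=\pm2$. Starting from $\pi_0$, swap $\ell_1$ with the position currently mapped to $w$, unless $\ell_1$ is already mapped to $w$; then do the same for $p_1$ and $x$, for $\ell_2$ and $y$, and for $p_2$ and $z$. No step disturbs an earlier one, because the position currently mapped to the new target vertex is not among those already mapped to earlier targets. After at most four swaps we have a bijection $\pi$ with $f_1(\pi)=f(w,x,y,z)=\pm2$ and $g(\pi)\ge0$. Lemma~\ref{lem:ivt}(b) gives a zero-sum copy.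

\smallskip
\emph{Case 2: $c$ is a cut labeling with parts $A,B$.} Both parts are nonempty, since a constant labeling is not zero-sum. By Lemma~\ref{lem:four}, $f_j(\pi)\in\{0,\pm4\}$ for all $\pi$ and $j$. By Lemma~\ref{lem:ivt}(c) a zero-sum copy exists as soon as some $\pi$ has $g(\pi)\ge0$ and $c(\pi)\equiv0\pmod4$. Flips cannot change the residue modulo $4$, so the question is whether another swap can.

Suppose first that $F$ has a vertex of even degree. If $c(\pi_0)\equiv0\pmod4$, take $\pi=\pi_0$. Let $c(\pi_0)\equiv2\pmod4$. The graph $F$ also has a vertex of odd degree, namely $\ell_1$. We claim that there are positions $u$ of even degree and $u'$ of odd degree which $\pi_0$ maps to different parts. Otherwise, fix a position $u_0$ of even degree. All positions of odd degree, among them $\ell_1$, are mapped to the part of $\pi_0(u_0)$, and all positions of even degree are mapped to the part of $\pi_0(\ell_1)$, which is the same part; this leaves the other part empty, a contradiction. Let $\pi$ be obtained from $\pi_0$ by swapping $u$ and $u'$. The sum of the degrees of the positions mapped to $A$ changes by $\pm(\deg_F(u)-\deg_F(u'))$, an odd number. By Lemma~\ref{lem:cut}(c)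 the number $X$ of crossing edges changes parity, so $c=\eta(e(F)-2X)$ changes by a number congruent to $2$ modulo $4$. Thus $c(\pi)\equiv0\pmod4$ and $g(\pi)\ge0$, and a zero-sum copy exists.

Suppose now that all degrees of $F$ are odd. By Lemma~\ref{lem:cut}(d) the residue of $c(\pi)$ modulo $4$ is the same for all $\pi$. If $|A|\equiv e(F)/2\pmod2$, it is $0$, and $\pi=\pi_0$ gives a zero-sum copy. If $|A|\not\equiv e(F)/2\pmod 2$, we are in the exceptional case of the theorem. Then $c(\pi)\equiv2\pmod4$ for all $\pi$, so every copy has $|c|\ge2$, and the value $2$ is attained by Lemma~\ref{lem:ivt}(c) applied to $\pi_0$.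
\end{proof}

\section{Forests and tree factors}\label{sec:trees}

A forest with components of bounded order has linearly many disjoint pendant edges, while $\sqrt{D_2}$ grows only like $\sqrt n$. This is why \eqref{eq:q} holds for large $n$.

\begin{proof}[Proof of Corollary~\ref{cor:forest}]
The forest $F$ has at least $n/k$ components. Each is a tree with at least two vertices, so it has a vertex of degree $1$ and hence a pendant edge; here we use that $F$ has no isolated vertices. One pendant edge from each component gives a matching of at least $n/k\ge2q$ pendant edges, where $q=\lfloor n/(2k)\rfloor$.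

In a component of order $k'\le k$, the endpoints of an edge $uu'$ have no common neighbor, since a tree has no triangle; their neighborhoods are disjoint subsets of the component, so $\deg(u)+\deg(u')\le k'$. A vertex $u$ lies on $\deg(u)$ edges, so in this component
\[
\sum_u\deg(u)^2=\sum_{uu'\in E}\bigl(\deg(u)+\deg(u')\bigr)\le k'(k'-1)\le k'(k-1).
\]
Summing over the components gives $D_2\le(k-1)n\le kn$. Also $1\le\Delta\le k$. Write $n=\lambda k^3$ with $\lambda\ge10^8$, so that $n/(2k)=\lambda k^2/2$ and $\sqrt{kn}=\sqrt\lambda\,k^2$. The function $\lambda/2-4000\sqrt\lambda$ is increasing for $\sqrt\lambda\ge4000$ and equals $5\cdot10^7-4\cdot10^7=10^7$ at $\lambda=10^8$. Therefore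
\begin{align*}
q-4000\sqrt{D_2}-200000\,\Delta
&\ge k^2\Bigl(\frac\lambda2-4000\sqrt\lambda\Bigr)-1-2\cdot10^5k\\
&\ge10^7k^2-1-2\cdot10^5k>0 .
\end{align*}
So \eqref{eq:q} holds and Theorem~\ref{thm:general} applies.
\end{proof}

For $T$-factors it remains to translate the exceptional case into arithmetic. Both sides of the condition $|A|\not\equiv e(F)/2\pmod 2$ are determined by $n$ and $k$: the size $|A|$ by Lemma~\ref{lem:cut}(b), and $e(F)$ by counting.

\begin{proof}[Proof of Theorem~\ref{thm:trees}]
Let $F$ be the disjoint union of $n/k$ copies of $T$. The copies of $F$ in $K_n$ are the $T$-factors, $e(F)=(k-1)n/k$ is even, and $F$ has no isolated vertices because $k\ge2$. By Corollary~\ref{cor:forest}, statement (a) of Theorem~\ref{thm:general} holds for $F$. If $T$ has a vertex of even degree, the exceptional case does not occur, which proves (i).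

Let all degrees of $T$ be odd. Then $k$ is even, as the degree sum of $T$ is even. Since $k-1$ is odd and $(k-1)n/k$ is even, $n/k$ is even. So $n/(2k)$ is an integer, and $e(F)/2=(k-1)\cdot n/(2k)\equiv n/(2k)\pmod2$. Call a zero-sum labeling \emph{bad} if it has no zero-sum $T$-factor. By Theorem~\ref{thm:general}(a), the bad labelings are exactly the zero-sum cut labelings with $|A|\not\equiv n/(2k)\pmod2$, and for these the minimum of $|c|$ over $T$-factors is $2$.

If $n$ is not a perfect square, there is no zero-sum cut labeling by Lemma~\ref{lem:cut}(b), and so no bad labeling. Let $n$ be a perfect square. As $n$ is even, $n=4t^2$ for a positive integer $t$. The zero-sum cut labelings are those with parts of sizes $(n\pm\sqrt n)/2=2t^2\pm t$, and both sizes are congruent to $t$ modulo $2$. Hence either all of these labelings are bad, for both signs $\eta$, or none is, and they are bad if and only if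
\begin{equation}\label{eq:bad}
t\not\equiv\frac n{2k}=\frac{2t^2}k\pmod2 .
\end{equation}
If $t$ is odd, the integer $2t^2/k=t^2/(k/2)$ divides the odd number $t^2$, so it is odd and \eqref{eq:bad} fails. Thus \eqref{eq:bad} holds if and only if $t$ is even and $n/(2k)$ is odd.

It remains to see that, when $n/(2k)=2t^2/k$ is odd, $t$ is even if and only if $4\mid k$. In this situation
\begin{equation}\label{eq:val}
v_2(k)=v_2(2t^2)=1+2v_2(t),
\end{equation}
so $v_2(k)=1$ if $t$ is odd and $v_2(k)\ge3$ if $t$ is even. Hence bad labelings exist if and only if $n$ is a perfect square, $4\mid k$ and $n/(2k)$ is odd, and then they are the cut labelings with parts of sizes $(n\pm\sqrt n)/2$. This proves (ii).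
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
For $k=1$ the only $T$-factor has no edges and is zero-sum, and the vertex of $T$ has even degree $0$; so the statement is true. Let $k\ge2$.

Suppose that the conjecture fails for $T$. Then some admissible $n\ge10^8k^3$ has a zero-sum labeling without a zero-sum $T$-factor. By Theorem~\ref{thm:trees} all degrees of $T$ are odd and $n$ is in the exceptional case, so $4\mid k$, and $v_2(k)$ is odd by \eqref{eq:val}. Hence $v_2(k)$ is odd and at least $3$.

Conversely, let all degrees of $T$ be odd and $k=2^{2a+1}k'$ with $a\ge1$ and $k'$ odd. For an odd positive integer $s$ put $t=2^ak's$ and $n=4t^2=2^{2a+2}k'^2s^2$. Then $16\mid n$, so $\binom n2$ is even. Moreover $n/(2k)=k's^2$ is an odd integer, so $(k-1)n/k=2(k-1)k's^2$ is an even integer and $n$ is admissible. Finally $n$ is a perfect square and $4\mid k$. For all large odd $s$ we have $n\ge10^8k^3$, and Theorem~\ref{thm:trees}(ii) provides zero-sum labelings of $K_n$ without a zero-sum $T$-factor. So the conjecture fails for $T$.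

The last sentence of the corollary follows because $v_2(k)\ge3$ requires $k\ge8$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MPR}
Elena Mohr, Johannes Pardey, and Dieter Rautenbach,
\emph{Zero-sum copies of spanning forests in zero-sum complete graphs},
arXiv:2101.11233 (2021).

\end{thebibliography}
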